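\title{Bernoulli convolutions for Pisot numbers of large degree:\\ the dimension need not tend to one}

\begin{abstract}
We disprove the conjecture that the Hausdorff dimension of the Bernoulli convolution $\nu_\beta$ tends to $1$ along every sequence of Pisot numbers $\beta\in(1,2)$ whose degrees tend to infinity. The zeros $\beta_n\in(1,2)$ of $x^n(x^2-x-1)+x^2-1$ are Pisot numbers of degree $n+2$, and $\sup_n\dim_H\nu_{\beta_n}<1$. The proof combines an upper bound for $\dim_H\nu_\beta$ that depends only on how far the Fourier transform of $\nu_\beta$ fails to decay along a sequence $\lambda\beta^k$ with a description of $\lambda\beta^k$ modulo $1$ by the Laurent coefficients of a rational function on the unit circle. The method applies to families $x^nP+A$ with $|A|\le|P|$ on the unit circle and gives counterexamples converging to each $r$-bonacci number. In contrast, $\dim_H\nu_\beta\to1$ as $\beta\uparrow2$.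
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\beta>1$ and let $a_1,a_2,\dots$ be independent random digits, each equal to $0$ or $1$ with probability $\frac12$. The \emph{Bernoulli convolution} $\nu_\beta$ is the law of $X=\sum_{i\ge1}a_i\beta^{-i}$. Equivalently, it is the weak$^*$ limit of the measures
\[
\nu_{\beta,n}=\sum_{a_1\cdots a_n\in\{0,1\}^n}2^{-n}\,\delta_{\sum_{i=1}^na_i\beta^{-i}},
\]
where $\delta_x$ is the unit mass at $x$. It is a probability measure on $[0,\frac1{\beta-1}]$. For a Borel probability measure $\mu$ on $\mathbb R$ we put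
\[
\dim_H\mu=\inf\{\dim_HE:\ E\text{ Borel},\ \mu(E)=1\},
\]
so that $\dim_H\mu<1$ means that $\mu$ lives on a set which is thin in a quantitative sense.

The first $n$ digits confine $X$ to one of $2^n$ intervals of length $\beta^{-n}/(\beta-1)$. For $\beta>2$ this gives $\dim_H\nu_\beta\le\log2/\log\beta<1$, and for $\beta=2$ the measure is Lebesgue measure on $[0,1]$. For $\beta\in(1,2)$ the total length of the $2^n$ intervals grows exponentially, so counting alone does not force the dimension below $1$; it can drop only if the atoms of $\nu_{\beta,n}$ are distributed very unevenly. For the golden ratio $\varphi=\frac{1+\sqrt5}2$, for example, the words $100$ and $011$ give the same atom, because $\varphi^{-1}=\varphi^{-2}+\varphi^{-3}$. The golden ratio is a \emph{Pisot number}: a real algebraic integer $\beta>1$ all of whose other Galois conjugates have modulus less than $1$. For every Pisot number $\beta\in(1,2)$ the measure $\nu_\beta$ is singular (Erd\H{o}s) and $\dim_H\nu_\beta<1$ (Garsia). One may then ask how the size of the drop depends on the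 arithmetic complexity of $\beta$. The following conjecture is posed in \cite{KB}.

\begin{quote}
\textbf{Conjecture.} \emph{If $\beta_n\in(1,2)$ are Pisot numbers whose degrees tend to infinity, then $\dim_H\nu_{\beta_n}\to1$.}
\end{quote}

Two observations make this a reasonable guess. Let $\beta\in(1,2)$ be a Pisot number of degree $d$. First, two different words of length $n$ give the same atom exactly when $\beta$ is a zero of a nonzero polynomial of degree at most $n-1$ with coefficients in $\{0,\pm1\}$; so for $n\le d$ all $2^n$ atoms of $\nu_{\beta,n}$ are distinct. Second, the Pisot property enters through the estimate $\|\beta^j\|\le\sum_i|\beta_{(i)}|^j$, where $\|y\|$ is the distance from $y$ to the nearest integer and $\beta_{(i)}$ runs through the other $d-1$ conjugates. The product of the $|\beta_{(i)}|$ is at least $1/\beta>\frac12$, so one of them exceeds $2^{-1/(d-1)}$, and the estimate is empty for all $j<d$. Nevertheless the conjecture is false.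

\begin{theorem}\label{thm:counter}
For $n\ge2$ let $\beta_n$ be the zero in $(1,2)$ of
\[
f_n(x)=x^n(x^2-x-1)+x^2-1 .
\]
Then $\beta_n$ is a Pisot number of degree $n+2$, and $\sup_{n\ge2}\dim_H\nu_{\beta_n}<1$.
\end{theorem}

In this family the first observation is misleading: the atoms of $100$ and $011$ are distinct, but they differ by $\beta_n^{-3}|\beta_n^2-\beta_n-1|=\beta_n^{-n-3}(\beta_n^2-1)$. This near coincidence alone proves nothing, since dimension depends on arbitrarily small scales. To control all scales at once we use the Fourier transform. With $e(y)=e^{2\pi iy}$, independence of the digits gives $\mathbb E\,e(\xi X)=\prod_{i\ge1}\frac12(1+e(\xi\beta^{-i}))$, and $|\frac12(1+e(y))|=|\cos\pi y|$. Hence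
\[
|\mathbb E\,e(\lambda\beta^kX)|=\prod_{j<k}|\cos(\pi\lambda\beta^j)|\ \longrightarrow\ \prod_{j\in\mathbb Z}|\cos(\pi\lambda\beta^j)|\qquad(k\to\infty).
\]
A positive limit forces a drop in dimension whose size depends on that limit only.

\begin{theorem}\label{thm:fourier}
Let $\beta\in(1,2)$, let $\lambda\ne0$ be real with $\sum_{j\ge0}\|\lambda\beta^j\|<\infty$, and let $c=\prod_{j\in\mathbb Z}|\cos(\pi\lambda\beta^j)|$. Then
\[
\dim_H\nu_\beta\le1-\frac{c^2}{2\log(3\beta)} .
\]
\end{theorem}

The freedom to choose $\lambda$ defeats the second observation. For a suitable $\lambda=\lambda_n$, the numbers $-\lambda\beta_n^{j}$ are congruent modulo $1$ to the Laurent coefficients of $1/f_n$ on the unit circle $\mathbb T=\{|x|=1\}$. These coefficients form a sequence of fixed patterns, which we call windows, placed at distance $n$ from each other. Increasing $n$ moves the windows apart but does not change them, so $c$ stays bounded below.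

The same mechanism works for more general one-parameter families.

\begin{theorem}\label{thm:family}
Let $P$ be the minimal polynomial of a Pisot number $\beta\in(1,2)$. Let $0\ne A\in\mathbb Z[x]$ satisfy $|A|\le|P|$ on $\mathbb T$ and $|A|\not\equiv|P|$ on $\mathbb T$. Suppose that for infinitely many $n$ the polynomial $x^nP+A$ has a zero $\beta_n$ that is a Pisot number. Then, along these $n$, $\beta_n\to\beta$, $\deg\beta_n\to\infty$ and $\limsup\dim_H\nu_{\beta_n}<1$.
\end{theorem}

For $r\ge2$ let $P_r=x^r-x^{r-1}-\dots-x-1$, and let $\psi_r\in(1,2)$ be its zero, the $r$-bonacci number; thus $\psi_2=\varphi$.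

\begin{corollary}\label{cor:bonacci}
For every $r\ge2$, the zeros $\beta_{r,n}>1$ of $x^nP_r+x^r-1$ are Pisot numbers for all large $n$, they converge to $\psi_r$, their degrees tend to infinity, and $\limsup_n\dim_H\nu_{\beta_{r,n}}<1$.
\end{corollary}

For $r=2$ this is the family of Theorem~\ref{thm:counter}. The limits $\psi_r$ accumulate at $2$, so the conjecture fails along sequences with limits arbitrarily close to $2$. At $2$ itself the conclusion of the conjecture holds, for reasons unrelated to arithmetic.

\begin{theorem}\label{thm:two}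
$\dim_H\nu_\beta\to1$ as $\beta\uparrow2$ through all real $\beta\in(1,2)$.
\end{theorem}

We do not claim that $\limsup\dim_H\nu_{\beta_n}<1$ along every sequence of Pisot numbers with limit less than $2$; Theorem~\ref{thm:family} covers only the families described there. All results remain true if ``$\mu(E)=1$'' is replaced by ``$\mu(E)>0$'' in the definition of $\dim_H\mu$: the upper bounds hold a fortiori, and the lower bound in Theorem~\ref{thm:two} is proved for every set of positive measure.

After recalling standard facts, we prove Theorem~\ref{thm:two} in Section~\ref{sec:two} and Theorem~\ref{thm:fourier} in Section~\ref{sec:fourier}. Section~\ref{sec:laurent} turns Theorem~\ref{thm:fourier} into a criterion on Laurent coefficients, which is applied to the counterexample in Section~\ref{sec:counter} and to general families in Sections~\ref{sec:family} and~\ref{sec:bonacci}.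

\section{Notation and standard facts}\label{sec:facts}

\paragraph{Dimension.} We use three facts. \emph{Covering bound:} if $\beta>1$ and, for all large $K$, the set $E\subset\mathbb R$ is covered by at most $C\beta^{sK}$ intervals of length $2\beta^{-K}$, then $\dim_HE\le s$. \emph{Countable stability:} $\dim_H\bigcup_LE_L=\sup_L\dim_HE_L$. \emph{Mass distribution principle:} if $\mu(J)\le C|J|^s$ for all intervals $J$ of length $|J|\le1$, then $\dim_HE\ge s$ for every Borel set $E$ with $\mu(E)>0$.

\paragraph{Coefficients on the circle.} We write $\int_{\mathbb T}$ for the integral against normalized arc length, $\|\cdot\|_1\le\|\cdot\|_2$ for the corresponding norms, and $[F]_j=\int_{\mathbb T}F\,x^{-j}$ for $F\in L^1(\mathbb T)$, $j\in\mathbb Z$. Then $|[F]_j|\le\|F\|_1$, $[F]_j\to0$ as $|j|\to\infty$, $[x^{-n}F]_j=[F]_{j+n}$, and $\sum_j|[F]_j|^2=\|F\|_2^2$ (Parseval). If $F$ is a rational function with real coefficients and no pole on $\mathbb T$, then the $[F]_j$ are the coefficients of its Laurent series in an annulus around $\mathbb T$; they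 are real and decay exponentially in $|j|$. By Parseval, a nonzero Laurent polynomial $L\in\mathbb Z[x,x^{-1}]$ has $\|L\|_2\ge1$.

\paragraph{Zeros.} Zeros are counted with multiplicity. \emph{Rouch\'e:} if $f,g$ are polynomials with $|g|<|f|$ on $\mathbb T$, then $f+g$ has no zero on $\mathbb T$ and as many zeros in $|x|<1$ as $f$. \emph{Hurwitz:} if analytic functions $h_n$ converge locally uniformly near $z$ to $h\not\equiv0$, and $h$ has a zero of order $k$ at $z$, then for every sufficiently small disk around $z$ the function $h_n$ has exactly $k$ zeros in it for large $n$. \emph{Kronecker:} if all zeros of a monic polynomial in $\mathbb Z[x]$ lie in $0<|x|\le1$, they are roots of unity.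

A Pisot number in $(1,2)$ is not an integer, so it has degree at least $2$; its minimal polynomial is monic with integer coefficients, has simple zeros, and does not vanish at $0$ or on $\mathbb T$.

\section{Parameters close to $2$}\label{sec:two}

For $\beta=2$ the sums of $k$ digits are the $2^k$ equally spaced points $l2^{-k}$. For fixed $k$ and $\beta$ near $2$ they remain well separated, and self-similarity propagates this to all scales.

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Fix $k$ with $2^k>7$. For $0\le j<k$ we have $\beta^j-\sum_{0\le l<j}\beta^l\to2^j-(2^j-1)=1$ as $\beta\to2$. Let $\beta\in[\frac32,2)$ be so close to $2$ that these $k$ numbers are at least $\frac12$. For $a\in\{0,1\}^k$ put $x_a=\sum_{i\le k}a_i\beta^{-i}$. If $a\ne b$ first differ at the digit $i$, then with $j=k-i$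
\[
|x_a-x_b|\ge\beta^{-i}-\sum_{i<l\le k}\beta^{-l}=\beta^{-k}\Big(\beta^{j}-\sum_{0\le l<j}\beta^l\Big)\ge\tfrac12\beta^{-k}.
\]
Let $M_m$ be the supremum of $\nu_\beta(J)$ over intervals $J$ of length $\beta^{-km}$. Write $X=x_a+\beta^{-k}X'$, where $a$ is the word of the first $k$ digits and $X'$ is independent of $a$ with law $\nu_\beta$. For $|J|=\beta^{-k(m+1)}$ this gives
\[
\nu_\beta(J)=2^{-k}\sum_{a}\nu_\beta\big(\beta^k(J-x_a)\big),
\]
and each $\beta^k(J-x_a)$ has length $\beta^{-km}$. The term $a$ vanishes unless $J$ meets $[x_a,x_a+\beta^{-k}/(\beta-1)]$. Since $1/(\beta-1)\le2$ and $|J|\le\beta^{-k}$, this confines $x_a$ to an interval of length at most $3\beta^{-k}$, which contains at most $7$ of the points $x_a$. Thus $M_{m+1}\le7\cdot2^{-k}M_m$, and $M_m\le(7\cdot2^{-k})^m=\beta^{-kms}$ with $s=(k\log2-\log7)/(k\log\beta)>0$. If $\beta^{-k(m+1)}<|J|\le\beta^{-km}$, then $\nu_\beta(J)\le\beta^{-kms}\le\beta^{ks}|J|^s$. By the mass distribution principle and $\log\beta<\log2$,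
\[
\dim_H\nu_\beta\ge s\ge1-\frac{\log7}{k\log2}
\]
for all $\beta$ close enough to $2$. As $k$ is arbitrary and $\dim_H\nu_\beta\le1$, the theorem follows.
\end{proof}

\section{From the Fourier transform to the dimension}\label{sec:fourier}

The idea of the proof of Theorem~\ref{thm:fourier} is that a $\nu_\beta$-typical point $x$ has a biased orbit: the averages of $e(\lambda\beta^kx)$ converge to a constant of modulus $c$. For Lebesgue measure such a bias over $K$ steps has exponentially small probability, and since it depends on $x$ only up to precision $\beta^{-K}$, the biased points are covered by few intervals of length $2\beta^{-K}$.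

\begin{proof}[Proof of Theorem~\ref{thm:fourier}]
We may assume $c>0$.

\emph{Step 1: typical points are biased.} The variables $e(\lambda\beta^kX)$, $k\ge0$, are not stationary, because $k$ determines how many digits lie to the left of the point. We compare them with a stationary sequence. Put $\varepsilon_j=\lambda\beta^j$ for $j<0$, and for $j\ge0$ let $\varepsilon_j\equiv\lambda\beta^j\pmod1$ with $|\varepsilon_j|=\|\lambda\beta^j\|$. By hypothesis $\sum_{j\in\mathbb Z}|\varepsilon_j|<\infty$; this is the only place where the hypothesis is used. Extend the digits to a two-sided independent sequence $(a_i)_{i\in\mathbb Z}$ and put $\Theta_k=e\big(\sum_{i\in\mathbb Z}a_i\varepsilon_{k-i}\big)$. In $\lambda\beta^kX=\sum_{i\ge1}a_i\lambda\beta^{k-i}$, replacing $\lambda\beta^{k-i}$ by $\varepsilon_{k-i}$ changes only the terms $i\le k$, each by an integer. So $e(\lambda\beta^kX)=e\big(\sum_{i\ge1}a_i\varepsilon_{k-i}\big)$, and the missing terms $i\le0$ give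
\[
|e(\lambda\beta^kX)-\Theta_k|\le2\pi\sum_{j\ge k}|\varepsilon_j|\to0\qquad(k\to\infty).
\]
Since $\Theta_k=e\big(\sum_ia_{i+k}\varepsilon_{-i}\big)$, we have $\Theta_k=\Theta_0\circ\sigma^k$ for the shift $\sigma$, which is measure preserving and ergodic. Birkhoff's ergodic theorem says that then $\frac1K\sum_{k<K}\Theta_k\to\mathbb E\,\Theta_0$ almost surely. (Here and below $k\ge0$.) Hence, almost surely,
\[
\frac1K\sum_{k<K}e(\lambda\beta^kX)\to C:=\mathbb E\,\Theta_0=\prod_{j\in\mathbb Z}\frac{1+e(\varepsilon_j)}2,\qquad|C|=c .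
\]
Put $\omega=\overline C/|C|$ and $h_k(y)=\operatorname{Re}\big(\omega e(\lambda\beta^ky)\big)\in[-1,1]$. Fix $0<a'<a<c$ and let
\[
Z_K=\Big\{x\in[0,\tfrac1{\beta-1}]:\sum_{k<K}h_k(x)\ge aK\Big\},\qquad Z_K'=\Big\{y\in\mathbb R:\sum_{k<K}h_k(y)\ge a'K\Big\}.
\]
The averages of $h_k(X)$ tend to $c>a$, so the Borel set $Z=\bigcup_L\bigcap_{K\ge L}Z_K$ has $\nu_\beta(Z)=1$.

\emph{Step 2: from measure to covering.} If $|y-x|\le\beta^{-K}$, then
\[
\Big|\sum_{k<K}h_k(y)-\sum_{k<K}h_k(x)\Big|\le2\pi|\lambda|\sum_{k<K}\beta^{k-K}\le\frac{2\pi|\lambda|}{\beta-1}.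
\]
For large $K$ the right side is less than $(a-a')K$, and then $x\in Z_K$ implies $y\in Z_K'$. Take a maximal subset of $Z_K$ with mutual distances at least $\beta^{-K}$, and let $J_K$ be its size. By maximality, the intervals of length $2\beta^{-K}$ centered at its points cover $Z_K$. The intervals of length $\beta^{-K}$ with the same centers have disjoint interiors and lie in $Z_K'\cap I$, where $I=[-1,1+\frac1{\beta-1}]$. Hence $J_K\le\beta^K\operatorname{Leb}(Z'_K\cap I)$.

\emph{Step 3: large deviations for Lebesgue measure.} If the $h_k$ were independent with mean zero, the exponential moment method would apply at once. There are two obstacles. The frequencies $\lambda\beta^k$ may resonate (for instance $1+\varphi-\varphi^2=0$); we avoid this by passing to subsequences with ratio at least $3$. And the exponentials are not orthogonal on $I$; we replace the indicator of $I$ by a weight whose Fourier transform has small support.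

Let $r\ge1$ be least with $\beta^r\ge3$; then $\beta^r<3\beta$. Let $K\ge r$. For $0\le s<r$ let $S_s=\sum h_k$ over the $k<K$ with $k\equiv s\pmod r$, and let $K_s\ge K/r-1$ be the number of terms. As $\sum_sK_s=K$, every $y\in Z'_K$ satisfies $S_s(y)\ge a'K_s$ for some $s$.

Let $W(x)=(\sin\tau x/\tau x)^2$ with $\tau>0$ so small that $|\tau x|\le1$ on $I$ and $2\tau<\pi|\lambda|$. Then $W\ge\sin^21>\frac12$ on $I$, and
\[
\int_{\mathbb R}W(x)e^{i\xi x}\,dx=\frac\pi\tau\max\Big(0,1-\frac{|\xi|}{2\tau}\Big).
\]
For $t>0$ and $|y|\le1$, convexity gives $e^{ty}\le\frac{1+y}2e^t+\frac{1-y}2e^{-t}=\cosh t+y\sinh t$. Therefore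
\[
\int We^{tS_s}\,dx\le\int W\prod_{k\equiv s}\big(\cosh t+h_k\sinh t\big)\,dx .
\]
Write $h_k=\frac12\big(\omega e(\lambda\beta^kx)+\overline\omega e(-\lambda\beta^kx)\big)$ and expand the product. One term is $(\cosh t)^{K_s}$. Every other term is a constant times $e^{i\xi x}$ with $\xi=2\pi\lambda\sum_{k\in T}\pm\beta^k$, where $T\ne\emptyset$ lies in one residue class modulo $r$; then
\[
|\xi|\ge2\pi|\lambda|\beta^{\max T}\Big(1-\sum_{i\ge1}3^{-i}\Big)\ge\pi|\lambda|>2\tau,
\]
and the term integrates to $0$ against $W$. So $\int We^{tS_s}\,dx\le\frac\pi\tau(\cosh t)^{K_s}\le\frac\pi\tau e^{t^2K_s/2}$, where $\cosh t\le e^{t^2/2}$ follows from $(2l)!\ge2^ll!$. On $\{y\in I:S_s(y)\ge a'K_s\}$ we have $1\le2We^{tS_s-ta'K_s}$. With $t=a'$ this set has measure at most $\frac{2\pi}\tau e^{-a'^2K_s/2}$, and summing over $s$,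
\[
\operatorname{Leb}(Z_K'\cap I)\le C'e^{-a'^2K/(2r)}
\]
with $C'$ independent of $K$.

\emph{Step 4: conclusion.} By Steps 2 and 3, $J_K\le C'\beta^{K(1-a'^2/(2r\log\beta))}$ for large $K$. The covering bound applied to each $\bigcap_{K\ge L}Z_K$, and countable stability, give $\dim_HZ\le1-a'^2/(2r\log\beta)$. Now use $r\log\beta<\log(3\beta)$ and let $a'\uparrow c$.
\end{proof}

The size of $\lambda$ affects only $C'$ and the point from which $K$ counts as large. This is essential below, where $\lambda$ depends on $n$. The simplest choice $\lambda=1$ already recovers Garsia's inequality.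

\begin{corollary}\label{cor:garsia}
If $\beta\in(1,2)$ is a Pisot number, then $\dim_H\nu_\beta<1$.
\end{corollary}

\begin{proof}
For $j\ge0$ the sum of the $j$th powers of all conjugates of $\beta$ is an integer, so $\|\beta^j\|\le\sum_i|\beta_{(i)}|^j$ is summable. Then $c=\prod_j|\cos\pi\beta^j|$ is positive unless some $\beta^j$ lies in $\frac12+\mathbb Z$. For $j\ge0$ this is impossible, because a rational algebraic integer is an integer. For $j<0$ it would mean $\beta^{|j|}=2$, and then every conjugate of $\beta$ would have modulus greater than $1$. Theorem~\ref{thm:fourier} applies.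
\end{proof}

\section{Powers modulo one as Laurent coefficients}\label{sec:laurent}

To use Theorem~\ref{thm:fourier} uniformly in a family we need all the numbers $\lambda\beta^j$ modulo $1$ in a form that can be estimated without knowing the conjugates of $\beta$. A rational function with integral expansion at infinity and one pole outside the unit disk provides this: its expansions at infinity and on $\mathbb T$ differ only through that pole.

\begin{example}\label{ex:golden}
Let $P=x^2-x-1$, with zeros $\varphi$ and $-1/\varphi$. At infinity, $1/P=\sum_{k\ge1}b_{k-1}x^{-k}$ with the Fibonacci numbers $b_0=0$, $b_1=1$, $b_{k+1}=b_k+b_{k-1}$. On $\mathbb T$ we expand the two terms of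
\[
\frac1P=\frac1{\sqrt5}\Big(\frac1{x-\varphi}-\frac1{x+1/\varphi}\Big)
\]
in powers of $x/\varphi$ and of $1/(\varphi x)$, and obtain
\begin{equation}\label{eq:golden}
[1/P]_t=-\frac{\varphi^{-t-1}}{\sqrt5}\quad(t\ge0),\qquad[1/P]_{-k}=-\frac{(-1/\varphi)^{k-1}}{\sqrt5}\quad(k\ge1).
\end{equation}
By Binet's formula $b_{k-1}=\big(\varphi^{k-1}-(-1/\varphi)^{k-1}\big)/\sqrt5$, the second expression equals $b_{k-1}-\varphi^{k-1}/\sqrt5$. So with $\lambda=1/(\varphi\sqrt5)$ we have $\lambda\varphi^{j}\equiv-[1/P]_{-j}\pmod1$ for every $j\in\mathbb Z$. All coefficients have modulus at most $1/\sqrt5<\frac12$.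
\end{example}

The general statement allows a multiple pole, which is needed in Section~\ref{sec:family}.

\begin{lemma}\label{lem:two}
Let $F=L/Q$ with $L\in\mathbb Z[x,x^{-1}]$ and $Q\in\mathbb Z[x]$ monic. Suppose that the only pole of $F$ in $1\le|x|<\infty$ is a real number $\beta>1$, of order $k\ge1$. Then there are a nonzero polynomial $q\in\mathbb Q(\beta)[t]$ of degree $k-1$ and integers $V_t$, with $V_t=0$ for all large positive $t$, such that
\[
[F]_t=V_t+q(t)\beta^{-t}\qquad(t\in\mathbb Z).
\]
\end{lemma}

\begin{proof}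
Let $\sum_tV_tx^t$ be the Laurent series of $F$ for large $|x|$. If $d=\deg Q$, then $x^d/Q=1/(1+c_1x^{-1}+\dots+c_dx^{-d})$ is a power series in $x^{-1}$ with integer coefficients. So the $V_t$ are integers and vanish for large $t$.

Let $H=\sum_{i=1}^k\gamma_i(x-\beta)^{-i}$ be the polar part of $F$ at $\beta$. The $\gamma_i$ are Taylor coefficients at $\beta$ of $(x-\beta)^kF\in\mathbb Q(\beta)(x)$, so $\gamma_i\in\mathbb Q(\beta)$, and $\gamma_k\ne0$. The function $F-H$ has no pole in $1\le|x|<\infty$, so its Laurent series on $\mathbb T$ and at infinity coincide, and it suffices to compare the two series of $H$. Let $p_i(t)=(t+1)(t+2)\cdots(t+i-1)/(i-1)!$, a polynomial of degree $i-1$ ($p_1=1$). The binomial series gives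
\begin{align*}
(x-\beta)^{-i}&=(-\beta)^{-i}\sum_{t\ge0}p_i(t)\beta^{-t}x^t&&(|x|<\beta),\\
(x-\beta)^{-i}&=\sum_{s\ge0}p_i(s)\beta^sx^{-i-s}=-(-\beta)^{-i}\sum_{t<0}p_i(t)\beta^{-t}x^t&&(|x|>\beta).
\end{align*}
The last equality holds because $p_i(t)=0$ for $-i<t<0$ and $p_i(-i-s)=(-1)^{i-1}p_i(s)$. With $q=\sum_i\gamma_i(-\beta)^{-i}p_i$, of degree $k-1$, the series of $H$ is $\sum_{t\ge0}q(t)\beta^{-t}x^t$ on $\mathbb T$ and $-\sum_{t<0}q(t)\beta^{-t}x^t$ at infinity. Subtracting, $[F]_t-V_t=q(t)\beta^{-t}$ for all $t$.
\end{proof}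

For a simple pole, $q$ is a nonzero constant and the product $c$ of Theorem~\ref{thm:fourier} becomes $\prod_j|\cos\pi[F]_j|$. Such a product is small only if many coefficients are not small, or if some coefficient is close to $\frac12+\mathbb Z$. This gives two conditions to check.

\begin{proposition}\label{prop:criterion}
Let $F$ be as in Lemma~\ref{lem:two}, with a simple pole at $\beta\in(1,2)$. Let $S>0$ and $0<\eta\le\frac12$, and suppose that $\|F\|_2^2\le S$ and $\operatorname{dist}([F]_j,\frac12+\mathbb Z)\ge\eta$ for all $j\in\mathbb Z$. Then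
\[
\dim_H\nu_\beta\le1-\frac{(2\eta)^{32S}e^{-2\pi^2S}}{2\log6}.
\]
\end{proposition}

\begin{proof}
Put $y_j=[F]_j$ and $\lambda=q\neq0$. By Lemma~\ref{lem:two}, $\lambda\beta^j\equiv y_{-j}\pmod1$, so $\sum_{j\ge0}\|\lambda\beta^j\|\le\sum_j|y_j|<\infty$ and Theorem~\ref{thm:fourier} applies with $c=\prod_j|\cos\pi y_j|$. As $3\beta<6$, it suffices to show $c\ge(2\eta)^{16S}e^{-\pi^2S}$.

By Parseval $\sum_jy_j^2\le S$, so at most $16S$ indices have $|y_j|>\frac14$. For these, with $d=\operatorname{dist}(y_j,\frac12+\mathbb Z)\in[\eta,\frac12]$, we have $|\cos\pi y_j|=\sin\pi d\ge2d\ge2\eta$ by concavity of the sine. For the others we use $-\log\cos z\le z^2$ on $[0,\frac\pi4]$, which follows by integrating $\tan z\le\frac4\pi z\le2z$ (the tangent is convex there). They contribute at least $\exp(-\pi^2\sum_jy_j^2)\ge e^{-\pi^2S}$.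
\end{proof}

In our families the functions $F_n$ are sums $\sum_mx^{-nm}G_m$ with $G_m$ independent of $n$. The coefficients of $x^{-nm}G_m$ are those of $G_m$, shifted so as to be concentrated near $j=-nm$; we call $G_m$ the $m$th \emph{window}. For large $n$ each index $j$ sees essentially one window, so the condition on half-integers can be checked on the windows separately.

\begin{lemma}\label{lem:windows}
Let $0<\eta\le\frac12$ and let $\mathcal N$ be an infinite set of positive integers. Let $G_m$ $(m\ge0)$ and $F_n$ $(n\in\mathcal N)$ be functions in $L^1(\mathbb T)$ with real coefficients, such that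
\begin{enumerate}
\item[(a)] $\sup_{n\in\mathcal N}\big\|F_n-\sum_{m=0}^Mx^{-nm}G_m\big\|_1\to0$ as $M\to\infty$;
\item[(b)] $\operatorname{dist}([G_m]_t,\frac12+\mathbb Z)\ge\eta$ for all $m\ge0$ and $t\in\mathbb Z$.
\end{enumerate}
Then for all large $n\in\mathcal N$ we have $\operatorname{dist}([F_n]_j,\frac12+\mathbb Z)\ge\eta/2$ for all $j\in\mathbb Z$.
\end{lemma}

\begin{proof}
Choose $M$ such that the supremum in (a) is at most $\eta/4$. Then $[F_n]_j=\sum_{m\le M}[G_m]_{j+nm}+r_j$ with $|r_j|\le\eta/4$. The integers $j+nm$ are spaced $n$ apart, so at most one $m$ has $|j+nm|<n/2$. The other $m\le M$ contribute at most $\sum_{m\le M}\sup_{|t|\ge n/2}|[G_m]_t|$, which does not depend on $j$ and is at most $\eta/4$ for large $n$. So $[F_n]_j$ is within $\eta/2$ of some $[G_m]_t$ or of $0$, and these numbers have distance at least $\eta$ from $\frac12+\mathbb Z$.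
\end{proof}

\section{The counterexample}\label{sec:counter}

Let $P=x^2-x-1$ and $A=x^2-1$, so that $f_n=x^nP+A$; for example $f_2=x^4-x^3-1$. For $x=e^{i\theta}$ we have $x^{-1}P=-1+2i\sin\theta$ and $x^{-1}A=2i\sin\theta$. With $u=4\sin^2\theta\in[0,4]$,
\begin{equation}\label{eq:moduli}
|P|^2=1+u,\qquad|A|^2=u,\qquad|A/P|\le2/\sqrt5\qquad\text{on }\mathbb T .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
\emph{The number $\beta_n$.} By \eqref{eq:moduli} and Rouch\'e's theorem, $f_n$ has no zero on $\mathbb T$ and as many zeros in $|x|<1$ as $x^nP$, namely $n+1$. So exactly one zero lies in $|x|>1$, and it lies in $(1,2)$ because $f_n(1)=-1<0<2^n+3=f_n(2)$. Suppose $f_n$ is reducible. Then it has a nonconstant monic factor in $\mathbb Z[x]$ that does not vanish at the simple zero $\beta_n$. All zeros of this factor lie in $|x|<1$, so its constant term has modulus less than $1$; but it divides $f_n(0)=-1$, a contradiction. Hence $f_n$ is the minimal polynomial of $\beta_n$, which is a Pisot number of degree $n+2$.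

\emph{The function $F_n=1/f_n$.} Its only pole in $|x|\ge1$ is the simple pole $\beta_n$, so Proposition~\ref{prop:criterion} is available. By \eqref{eq:moduli}, $|f_n|\ge\sqrt{1+u}-\sqrt u=(\sqrt{1+u}+\sqrt u)^{-1}$ on $\mathbb T$, and therefore
\[
\|F_n\|_2^2\le(\sqrt5+2)^2=9+4\sqrt5<18 .
\]

\emph{The windows.} On $\mathbb T$ the geometric series gives
\[
F_n=\frac1{x^nP\,(1+x^{-n}A/P)}=\sum_{m\ge1}x^{-nm}G_m,\qquad G_m=(-1)^{m-1}\frac{A^{m-1}}{P^m},
\]
and we put $G_0=0$. Since $|P|\ge1$, we have $|G_m|\le(2/\sqrt5)^{m-1}$, and condition (a) of Lemma~\ref{lem:windows} holds with the bound $\sum_{m>M}(2/\sqrt5)^{m-1}$. For (b) we show that all window coefficients are bounded by a constant less than $\frac12$. The first window is the function of Example~\ref{ex:golden}, and $|[G_1]_t|\le1/\sqrt5$ by \eqref{eq:golden}. (Here the exact coefficients are needed: by Jensen's inequality and $\int_{\mathbb T}u=2$, $\|G_1\|_1=\int_{\mathbb T}(1+u)^{-1/2}\ge1/\sqrt3>\frac12$.) For $m\ge2$ the norm suffices: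
\[
|[G_m]_t|\le\int_{\mathbb T}\Big(\frac u{1+u}\Big)^{(m-1)/2}\frac1{\sqrt{1+u}}\le\int_{\mathbb T}\frac{\sqrt u}{1+u}=:I_*<\frac12,
\]
because $\sqrt u/(1+u)\le\frac12$ with equality only for $u=1$. So (b) holds with $\eta=\frac12-\max(1/\sqrt5,I_*)>0$.

\emph{Conclusion.} By Lemma~\ref{lem:windows} there is $n_0$ such that for $n\ge n_0$ all $[F_n]_j$ have distance at least $\eta/2$ from $\frac12+\mathbb Z$. Proposition~\ref{prop:criterion} with $S=18$ bounds $\dim_H\nu_{\beta_n}$ for $n\ge n_0$ by a constant less than $1$ that does not depend on $n$. For the finitely many $n<n_0$ we have $\dim_H\nu_{\beta_n}<1$ by Corollary~\ref{cor:garsia}.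
\end{proof}

\section{The families $x^nP+A$}\label{sec:family}

The proof in Section~\ref{sec:counter} used the strict inequality $|A|<|P|$ on $\mathbb T$. If $|A|=|P|$ at some point, $1/f_n$ may even have a pole on $\mathbb T$: for $P=P_3$, $A=x^3-1$ we have $P(-1)=A(-1)=-2$, so $f_n(-1)=0$ for odd $n$. We therefore replace $1/f_n$ by a quotient that is unimodular on $\mathbb T$, for which the $L^2$ bound is free. The price is that its coefficients are no longer below $\frac12$ in modulus, and half-integers have to be avoided by a separate argument.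

Throughout, $P$, $\beta$, $A$ are as in Theorem~\ref{thm:family}, $p=\deg P\ge2$, $a=\deg A$, $f_n=x^nP+A$ and $g=A/P$. Then $|g|\le1$ on $\mathbb T$. Moreover $|g|<1$ outside a finite subset of $\mathbb T$, since $|P|^2-|A|^2$ is a nonzero trigonometric polynomial. If $A=x^lA_1$ with $A_1(0)\ne0$, then $f_n=x^l(x^{n-l}P+A_1)$ and $|A_1|=|A|$ on $\mathbb T$; so we may assume $A(0)\ne0$. We consider only $n\ge1$ with $n+p>a$, so that $f_n$ is monic of degree $n+p$ and $f_n(0)\ne0$.

\subsection{Location of the zeros}

\begin{lemma}\label{lem:zeros}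
Each $f_n$ has at most one zero in $|x|>1$. For large $n$ it has exactly one, and this zero tends to $\beta$.
\end{lemma}

\begin{proof}
For $\delta>0$ we have $|A|<(1+\delta)|x^nP|$ on $\mathbb T$, so by Rouch\'e's theorem $(1+\delta)x^nP+A$ has $n+p-1$ zeros in $|x|<1$ and hence one zero in $|x|>1$. If $f_n$ had two zeros in $|x|>1$, then by Hurwitz's theorem so would $(1+\delta)x^nP+A$ for small $\delta$. For the second claim, $x^{-n}f_n=P+x^{-n}A\to P$ locally uniformly in $|x|>1$, so every small disk around $\beta$ contains a zero of $f_n$ for large $n$.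
\end{proof}

Let $\mathcal N$ be the infinite set of $n$ for which $f_n$ has a Pisot zero $\beta_n$. By Lemma~\ref{lem:zeros}, $\beta_n$ is a simple zero, it is the only zero in $|x|>1$, and $\beta_n\to\beta$. Discarding finitely many $n$, we assume $\beta_n\in(1,2)$ for $n\in\mathcal N$.

The $\beta_n$ are distinct. Indeed, if $\gamma=\beta_n=\beta_{n'}$ with $n\ne n'$, then $(\gamma^n-\gamma^{n'})P(\gamma)=0$, so $P(\gamma)=0$ and $A(\gamma)=0$. As $P$ is monic and irreducible, $g=A/P$ is then a nonzero polynomial in $\mathbb Z[x]$, and $\|g\|_2\ge1$. This contradicts $|g|<1$ almost everywhere. A Pisot number in $(1,2)$ of degree $d$ has all conjugates of modulus less than $2$, so the integer coefficients of its minimal polynomial are bounded in terms of $d$, and there are finitely many such numbers for each $d$. Hence $\deg\beta_n\to\infty$. (The hypothesis $|A|\not\equiv|P|$ cannot be dropped here: for $A=P$ we have $f_n=(x^n+1)P$ and $\beta_n=\beta$ for all $n$.)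

It remains to bound the dimension.

\subsection{A unimodular function with one simple pole}

For a real polynomial $q\neq0$ let $q^*(x)=x^{\deg q}q(1/x)$. Then $(q_1q_2)^*=q_1^*q_2^*$, and $q^*=x^{\deg q}\,\overline q$ on $\mathbb T$, so $|q^*|=|q|$ there.

\begin{lemma}\label{lem:R}
For $n\in\mathcal N$ let $m_n$ be the minimal polynomial of $\beta_n$. Then $R_n:=f_n^*/f_n=\pm m_n^*/m_n$. We have $|R_n|=1$ on $\mathbb T$, and the only pole of $R_n$ in $|x|\ge1$ is a simple pole at $\beta_n$.
\end{lemma}

\begin{proof}
Write $f_n=m_nk_n$ with $k_n\in\mathbb Z[x]$ monic. The zeros of $k_n$ are nonzero because $f_n(0)\ne0$, and they lie in $|x|\le1$ by Lemma~\ref{lem:zeros}. By Kronecker's theorem they are roots of unity. The zeros of a real polynomial are symmetric under $\zeta\mapsto\overline\zeta$, which on $\mathbb T$ is $\zeta\mapsto1/\zeta$. So $k_n^*$ has the same zeros as $k_n$ and leading coefficient $k_n(0)=\pm1$; that is, $k_n^*=\pm k_n$. This proves the formula for $R_n$. Since $\beta_n$ is a Pisot number, $m_n$ has only the simple zero $\beta_n$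 in $|x|\ge1$.

We must exclude $m_n^*(\beta_n)=0$. In that case $m_n$ divides $m_n^*$, which has the same degree, so the zeros of $m_n$ are permuted by $x\mapsto1/x$. The inverse of a zero in $|x|<1$ lies in $|x|>1$ and so equals $\beta_n$. Thus the zeros are $\beta_n$ and $1/\beta_n$, and $\beta_n+1/\beta_n$ is an integer. But $2<\beta_n+1/\beta_n<\frac52$ for $\beta_n\in(1,2)$.
\end{proof}

The last step needs $\beta_n<2$: for $m=x^2-3x+1$, the minimal polynomial of a Pisot number greater than $2$, we have $m^*/m=1$.

For any fixed $N\ge1$ the function $F_n=(1+x^N)R_n$ has the form required in Proposition~\ref{prop:criterion}, still with a simple pole at $\beta_n$ since $1+\beta_n^N\neq0$, and $\|F_n\|_2^2\le4$. The factor $1+x^N$ multiplies $\lambda$ by $1+\beta_n^N$; it will be used to move the coefficients off $\frac12+\mathbb Z$.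

\subsection{The windows of $R_n$}

On $\mathbb T$ we have $f_n=x^nP(1+x^{-n}g)$ and $f_n^*=x^{n+p}\overline{f_n}=P^*(1+x^n\overline g)$. Put $U=P^*/P$, which is unimodular on $\mathbb T$, and $Y=x^{-n}$. Wherever $|g|<1$,
\[
R_n=U\,\frac{\overline g+Y}{1+gY}=U\Big(\overline g+\frac{(1-|g|^2)Y}{1+gY}\Big).
\]
The factor $1-|g|^2$ compensates for the small denominator. Inserting $\frac1{1+gY}=\sum_{m=1}^{M}(-gY)^{m-1}+\frac{(-gY)^M}{1+gY}$ gives
\begin{equation}\label{eq:windows}
R_n=\sum_{m=0}^Mx^{-nm}E_m+T_{M,n},
\end{equation}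
where
\[
E_0=U\overline g,\qquad E_m=U(1-|g|^2)(-g)^{m-1}\ \ (m\ge1),\qquad T_{M,n}=U\,\frac{(1-|g|^2)(-g)^MY^{M+1}}{1+gY}.
\]
Since $|1+gY|\ge1-|g|$, we have $|T_{M,n}|\le(1+|g|)|g|^M\le2|g|^M$ almost everywhere. Hence
\begin{equation}\label{eq:tail}
\|T_{M,n}\|_2\le\tau_M:=2\Big(\int_{\mathbb T}|g|^{2M}\Big)^{1/2},
\end{equation}
which is independent of $n$ and tends to $0$ by dominated convergence.

The $E_m$ are rational functions. On $\mathbb T$ we have $\overline g=x^{p-a}A^*/P^*$, so $1-|g|^2=D/(PP^*)$ with $D=PP^*-x^{p-a}AA^*\in\mathbb Z[x,x^{-1}]$, and $D\ne0$ since $|g|\not\equiv1$. Thus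
\begin{equation}\label{eq:rational}
E_0=\frac{x^{p-a}A^*}P,\qquad E_m=(-1)^{m-1}\frac{DA^{m-1}}{P^{m+1}}\quad(m\ge1).
\end{equation}
All $E_m$ are nonzero and have no pole on $\mathbb T$. Let $e^{(m)}_t=[E_m]_t\in\mathbb R$. Wherever $|g|<1$,
\[
\sum_{m\ge0}|E_m|^2=|g|^2+(1-|g|^2)^2\sum_{m\ge1}|g|^{2(m-1)}=|g|^2+(1-|g|^2)=1 .
\]
Integrating and using Parseval,
\begin{equation}\label{eq:energy}
\sum_{m\ge0}\|E_m\|_2^2=\sum_{m,t}\big(e^{(m)}_t\big)^2=1 .
\end{equation}
As at least two windows are nonzero, $\|E_m\|_2<1$ for every $m$, and so $|e^{(m)}_t|<1$.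

The only half-integers that a window coefficient can equal are therefore $\pm\frac12$, and nothing so far excludes them. Nor is there a bound below $\frac12$: for $P=x^2-x-1$, $A=x^2-1$ we have $E_0=(1-x^2)/P=-1-x/P$, and \eqref{eq:golden} gives $e^{(0)}_0=-1+1/\sqrt5<-\frac12$. The coefficients of $(1+x^N)E_m$ are $e^{(m)}_j+e^{(m)}_{j-N}$. For large $N$, a large coefficient is paired with a tiny one; this destroys an exact value $\pm\frac12$ provided that the tiny coefficient is not zero.

\begin{lemma}\label{lem:nonzero}
For every $m\ge0$, $e^{(m)}_t\ne0$ for all sufficiently large $|t|$.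
\end{lemma}

\begin{proof}
By \eqref{eq:rational}, $E_m$ is a nonzero element of $\mathbb Z[x,x^{-1}]$ divided by a power of $P$. Cancel factors $P$ as long as possible; since $P$ is monic and $P(0)\neq0$, the numerator stays in $\mathbb Z[x,x^{-1}]$. We arrive at $E_m=B/P^k$, where either $k=0$, or $k\ge1$ and $B(\beta)\ne0$. The case $k=0$ would give $\|E_m\|_2\ge1$ and is excluded. So the only pole of $E_m$ in $1\le|x|<\infty$ is $\beta$, of order $k\ge1$, and Lemma~\ref{lem:two} gives $e_t^{(m)}=V_t+q(t)\beta^{-t}$ with $0\ne q\in\mathbb Q(\beta)[t]$.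

For large positive $t$ we have $V_t=0$ and $q(t)\ne0$, so $e^{(m)}_t\ne0$. For negative indices suppose $e^{(m)}_{-s}=0$ with $s>0$. Then $q(-s)\beta^s=-V_{-s}$ is an integer. Since $p\ge2$, there is an embedding $\sigma:\mathbb Q(\beta)\to\mathbb C$ with $|\sigma\beta|<1$. It fixes integers, so
\[
q(-s)\beta^s=q^\sigma(-s)(\sigma\beta)^s,
\]
where $q^\sigma$ is obtained by applying $\sigma$ to the coefficients of $q$. As $s\to\infty$ the left side tends to infinity in modulus and the right side tends to $0$. So the equality fails for all large $s$.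
\end{proof}

\begin{lemma}\label{lem:N}
There are $N\ge1$ and $\eta\in(0,\frac14]$ such that $v_j^{(m)}:=[(1+x^N)E_m]_j$ satisfies $\operatorname{dist}(v^{(m)}_j,\frac12+\mathbb Z)\ge\eta$ for all $m\ge0$, $j\in\mathbb Z$.
\end{lemma}

\begin{proof}
By \eqref{eq:energy} the set $\mathcal X=\{(m,t):|e^{(m)}_t|\ge\frac14\}$ is finite. Let $\mathcal H\subset\mathcal X$ be the set of $(m,t)$ with $|e^{(m)}_t|=\frac12$, and choose $\kappa\in(0,\frac18]$ with $\big||e^{(m)}_t|-\frac12\big|\ge2\kappa$ for all $(m,t)\in\mathcal X\setminus\mathcal H$. By Lemma~\ref{lem:nonzero}, the decay of the coefficients, and the finiteness of $\mathcal X$, there is $N$ with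
\begin{equation}\label{eq:N}
0<|e^{(m)}_{t+N}|<\kappa\quad\text{and}\quad0<|e^{(m)}_{t-N}|<\kappa\qquad\text{for all }(m,t)\in\mathcal X .
\end{equation}
We claim that $v_j^{(m)}=e^{(m)}_j+e^{(m)}_{j-N}$ is never in $\frac12+\mathbb Z$. If neither $(m,j)$ nor $(m,j-N)$ is in $\mathcal X$, then $|v_j^{(m)}|<\frac12$. Otherwise one of them, say $(m,t)$, lies in $\mathcal X$, the other index is $t-N$ or $t+N$, and \eqref{eq:N} gives $v_j^{(m)}=e^{(m)}_t+y$ with $0<|y|<\kappa$. If $(m,t)\in\mathcal H$, then $v_j^{(m)}=\pm\frac12+y$ with $0<|y|<\frac18$, which is not in $\frac12+\mathbb Z$. If $(m,t)\in\mathcal X\setminus\mathcal H$, then $|v_j^{(m)}|<\frac98$, so only $\pm\frac12$ must be excluded, and $\big||v^{(m)}_j|-\frac12\big|>2\kappa-\kappa>0$. This proves the claim.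

By \eqref{eq:energy}, $\sum_{m,j}(v_j^{(m)})^2\le4\sum_m\|E_m\|_2^2=4$, so only finitely many $v^{(m)}_j$ have modulus at least $\frac14$. These have a positive minimal distance from $\frac12+\mathbb Z$, and all others have distance greater than $\frac14$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:family}]
Let $N,\eta$ be as in Lemma~\ref{lem:N}, and put $F_n=(1+x^N)R_n$, $G_m=(1+x^N)E_m$. By \eqref{eq:windows} and \eqref{eq:tail}, $\|F_n-\sum_{m\le M}x^{-nm}G_m\|_1\le2\tau_M\to0$ uniformly in $n\in\mathcal N$. Lemma~\ref{lem:windows} shows that for large $n\in\mathcal N$ all $[F_n]_j$ have distance at least $\eta/2$ from $\frac12+\mathbb Z$. Proposition~\ref{prop:criterion} with $S=4$ gives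
\[
\dim_H\nu_{\beta_n}\le1-\frac{\eta^{128}e^{-8\pi^2}}{2\log6}
\]
for all large $n\in\mathcal N$, and $\eta$ does not depend on $n$.
\end{proof}

\section{Families converging to the $r$-bonacci numbers}\label{sec:bonacci}

The polynomial $P_r$ is the minimal polynomial of the Pisot number $\psi_r\in(1,2)$; see \cite{Brauer}. The numbers $\psi_r$ tend to $2$: the polynomial $(x-1)P_r=x^r(x-2)+1$ is negative at $\frac32$ for $r\ge2$ and positive at $2$, so $\psi_r>\frac32$, and then $2-\psi_r=\psi_r^{-r}<(\frac23)^r$.

\begin{proof}[Proof of Corollary~\ref{cor:bonacci}]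
Let $A=x^r-1$ and $B=x+x^2+\dots+x^{r-1}$, so that $P_r=A-B$. For $x=e^{i\theta}$, the number $e^{-ir\theta/2}A=2i\sin(r\theta/2)$ is purely imaginary, while $e^{-ir\theta/2}B=\sum_{k=1}^{r-1}e^{i(k-r/2)\theta}$ is real, because the exponents $k-r/2$ are symmetric about $0$. Hence
\[
|P_r|^2=|A|^2+|B|^2\qquad\text{on }\mathbb T,
\]
which for $r=2$ is \eqref{eq:moduli}. So $|A|\le|P_r|$ on $\mathbb T$, with equality only at the zeros of $B$ on $\mathbb T$. These are roots of unity, since $(x-1)B=x(x^{r-1}-1)$; in particular $|A|\not\equiv|P_r|$.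

Let $n\ge1$ and $f_n=x^nP_r+A$. This polynomial is monic with $f_n(1)=1-r<0$, so it has a real zero $\beta_{r,n}>1$. By Lemma~\ref{lem:zeros}, whose proof does not use that any $f_n$ has a Pisot zero, all other zeros lie in $|x|\le1$. At a zero on $\mathbb T$ we have $|A|=|P_r|$, so it is a root of unity. The conjugates of a root of unity are roots of unity, so such a zero is not conjugate to $\beta_{r,n}$. Thus all other conjugates of the algebraic integer $\beta_{r,n}$ lie in $|x|<1$, and $\beta_{r,n}$ is a Pisot number. Theorem~\ref{thm:family} gives the remaining assertions.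
\end{proof}

\begin{thebibliography}{9}

\bibitem{Brauer}
A. Brauer, Math. Nachr. 4 (1951).

\bibitem{KB}
Tom Kempton and Alex Batsis, \emph{Measures on the Spectra of Algebraic Integers}, arXiv:2102.07581 (2021).

\end{thebibliography}
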